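# Acceptability and generic $WD_F$-acceptability of complex reductive groups

## 1. Parameters, local conjugacy, and two notions of acceptability

Throughout, $F$ is a non-archimedean local field of characteristic $0$, $q$ is the cardinality of its residue field, $W_F$ its Weil group, $I\subset W_F$ the inertia subgroup, and $\mathrm{Fr}\in W_F$ a fixed geometric Frobenius element. Let $\mathrm G$ be a split connected reductive group over $F$ and $H={}^\vee\mathrm G(\mathbb C)$ its complex dual group. Every connected reductive complex group is the dual group of some such $\mathrm G$, so $H$ is an arbitrary connected reductive complex group. Its derived group is written $H_{der}$, and "representation of $H$" means finite-dimensional algebraic representation.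

**Definition 1 (parameters).** Put $WD_F=W_F\times\mathrm{SL}_2(\mathbb C)$. A *morphism* (or parameter) $\varphi:WD_F\to H$ is a homomorphism that is continuous on $W_F$ with semisimple values there (Frobenius-semisimplicity), and algebraic on $\mathrm{SL}_2(\mathbb C)$.

Example. Local class field theory identifies characters of $W_F$ with characters of $F^\times$, so a character $\chi$ of $F^\times$ is a morphism into $\mathbb C^\times$, trivial on $\mathrm{SL}_2(\mathbb C)$. The second projection $WD_F\to\mathrm{SL}_2(\mathbb C)$ is a morphism into $H=\mathrm{SL}_2(\mathbb C)$, trivial on $W_F$.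

**Definition 2 (generic).** A morphism $\varphi:WD_F\to H$ is *generic* if its adjoint $L$-function $L(s,\mathrm{Ad}\circ\varphi)$ is holomorphic at $s=1$.

Example. Take $H=\mathrm{SL}_2(\mathbb C)$. If $\varphi=|\cdot|^{1/2}\oplus|\cdot|^{-1/2}$, trivial on $\mathrm{SL}_2(\mathbb C)$, then $\mathrm{Ad}\circ\varphi=|\cdot|\oplus1\oplus|\cdot|^{-1}$. The last summand contributes $(1-q^{1-s})^{-1}$, which has a pole at $s=1$, so $\varphi$ is not generic. If $\varphi$ is the second projection, then $\mathrm{Ad}\circ\varphi$ is the $3$-dimensional representation of $\mathrm{SL}_2(\mathbb C)$, whose $L$-function is $(1-q^{-s-1})^{-1}$, and $\varphi$ is generic.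

**Definition 3 (local conjugacy).** Two morphisms $\varphi,\varphi'$ into $H$, both from $WD_F$ or both from a finite group $\Gamma$, are *locally conjugate* if $\varrho\circ\varphi\cong\varrho\circ\varphi'$ for every algebraic representation $\varrho$ of $H$.

For a finite group $\Gamma$ this is equivalent to $\varphi(\gamma)$ and $\varphi'(\gamma)$ being $H$-conjugate for every $\gamma\in\Gamma$ (*elementwise conjugacy*). Representations of $\Gamma$ are determined by their characters, the elements $\varphi(\gamma)$ have finite order and so are semisimple, and the characters of representations of $H$ separate semisimple classes. Below we use only the obvious direction, from elementwise to local conjugacy.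

Example. All $\varrho$ are needed in the definition, not only a faithful one. Let $H=\mathrm{SO}_2(\mathbb C)\cong\mathbb C^\times$ and let $\chi$ be a character of $\Gamma$ with $\chi^2\neq1$. The homomorphisms $\chi$ and $\chi^{-1}$ have isomorphic standard representations $\chi\oplus\chi^{-1}$, but they are not locally conjugate, because the identity character of $\mathbb C^\times$ is itself an algebraic representation of $H$.

**Definition 4 (generically $WD_F$-acceptable).** $H$ is *generically $WD_F$-acceptable* if any two locally conjugate generic morphisms $\varphi,\varphi':WD_F\to H$ are conjugate, i.e. $\varphi'=\mathrm{Ad}(g)\circ\varphi$ for some $g\in H$. As defined, this notion depends on $F$.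

**Definition 5 (acceptable).** $H$ is *acceptable* if, for every finite group $\Gamma$, any two locally conjugate homomorphisms $\Gamma\to H$ are conjugate. This notion does not involve $F$.

Example. $\mathrm{GL}_n(\mathbb C)$ is acceptable, and generically $WD_F$-acceptable for every $F$: apply local conjugacy to the standard representation $\varrho$. An isomorphism $\varrho\varphi\cong\varrho\varphi'$ is a matrix conjugating $\varphi$ to $\varphi'$.

## 2. Does generic $WD_F$-acceptability imply acceptability?

Matringe proved that for every such $F$ and $\mathrm G$, if ${}^\vee\mathrm G(\mathbb C)$ is acceptable then it is generically $WD_F$-acceptable. Moshe Adrian and Shaun Stevens, in "On sharpness in Local Converse Theorems for classical groups and $G_2$", arXiv:2509.22390 (2025), raise the reverse implication: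

> For every $F$ and every split connected reductive $\mathrm G$ over $F$, if ${}^\vee\mathrm G(\mathbb C)$ is generically $WD_F$-acceptable for this given $F$, is ${}^\vee\mathrm G(\mathbb C)$ acceptable?

Acceptability tests all finite groups. A single field $F$ offers only its own Galois groups, so the hypothesis looks weaker. We shall prove that the answer is yes.

## 3. Tori, $\mathrm{GL}_n$, $\mathrm{SL}_n$, and a failure at $\mathrm{SO}_6$

For a torus, algebraic characters separate points, so locally conjugate homomorphisms are equal. For $\mathrm{GL}_n$ we have just seen the argument. For $\mathrm{SL}_n$, a conjugating matrix in $\mathrm{GL}_n$ can be scaled to have determinant $1$. All of these are acceptable.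

For orthogonal groups, two homomorphisms with isomorphic standard representations are conjugate under the full orthogonal group $\mathrm O_N$ (Lemma 8 below). If $N$ is odd, $-1$ has determinant $-1$ and is central, so we may correct the conjugating element into $\mathrm{SO}_N$. If $N$ is even this correction is not available.

Here is a failure for $N=6$. Let $\Gamma=(\mathbb Z/4)^2$, $\psi(x,y)=i^x$, $\chi(x,y)=i^y$, and
$$V=(\psi\oplus\psi^{-1})\perp(\chi\oplus\chi^{-1})\perp(\psi\chi\oplus(\psi\chi)^{-1}),$$
where each plane is hyperbolic, spanned by two isotropic eigenvectors that pair to $1$. This gives $\varphi:\Gamma\to\mathrm{SO}_6$. Let $r$ be a reflection in $\mathrm O_6$ and put $\varphi'=r\varphi r^{-1}$.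

*They are elementwise conjugate.* Let $\gamma=(x,y)$. One of $x$, $y$, $x+y$ is even, so one of $\psi(\gamma),\chi(\gamma),\psi\chi(\gamma)$ is $\pm1$, and $\varphi(\gamma)$ acts on the corresponding plane by that scalar. Choose a non-isotropic $u$ in that plane, and let $r_u$ be the reflection in $u$. It commutes with $\varphi(\gamma)$, hence $\varphi'(\gamma)=(rr_u)\varphi(\gamma)(rr_u)^{-1}$ with $rr_u\in\mathrm{SO}_6$.

*They are not conjugate.* If $\varphi'=g\varphi g^{-1}$ with $g\in\mathrm{SO}_6$, then $r^{-1}g$ centralizes $\varphi$ and has determinant $-1$. The six characters in $V$ are distinct, so an element of $\mathrm O_6$ centralizing $\varphi$ is diagonal in the eigenbasis, with entries $(x,x^{-1},y,y^{-1},z,z^{-1})$, and has determinant $1$. This is a contradiction. So $\mathrm{SO}_6$ is not acceptable.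

## 4. Pulling the $\mathrm{SO}_6$ pair back to $W_{\mathbb Q_3}$

Suppose $H$ is not acceptable, and let $\varphi,\varphi':\Gamma\to H$ be locally conjugate and not conjugate. The first thing to try is to compose with a surjection $\pi:W_F\to\Gamma$. If there is one, then $\varphi\pi,\varphi'\pi$ are locally conjugate, not conjugate, and generic (finite image forces this, see Section 5), and we are done.

The trouble is that $\Gamma$ need not be a quotient of $W_F$. All finite Galois groups over $F$ are solvable, so a non-solvable $\Gamma$ never is one. Even abelian groups fail. Take $F=\mathbb Q_3$ and the pair of Section 3. A homomorphism from $W_{\mathbb Q_3}$ to an abelian group factors through $\mathbb Q_3^\times\cong\mathbb Z\times\{\pm1\}\times\mathbb Z_3$, and its largest quotient of exponent $4$ is $\mathbb Z/4\times\mathbb Z/2$, of order $8<16$. So the image $\Gamma_0$ of any continuous $\pi:W_{\mathbb Q_3}\to(\mathbb Z/4)^2$ is a proper subgroup. It is killed by a nontrivial character, hence by one of order $2$, that is, by $\psi^2$, $\chi^2$ or $(\psi\chi)^2$.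 Then one of $\psi,\chi,\psi\chi$ takes only the values $\pm1$ on $\Gamma_0$. A non-isotropic $u$ in the corresponding plane is an eigenvector for all of $\varphi(\Gamma_0)$, so $r_u$ commutes with $\varphi(\Gamma_0)$, and $rr_u\in\mathrm{SO}_6$ conjugates $\varphi\pi$ to $\varphi'\pi$. Every pullback of this pair to $W_{\mathbb Q_3}$ is conjugate.

So the given triple $(\Gamma,\varphi,\varphi')$ should be forgotten. What we keep is the group $H$. The plan is to write down an explicit list of derived groups and to prove two things. If $H_{der}$ is outside the list, then $H$ has a Levi subgroup whose derived group is one of a few small groups, and for each of those we build a non-conjugate pair out of characters of quadratic extensions that exist over *every* $F$. If $H_{der}$ is on the list, then $H$ is acceptable, in a strong sense, for a direct reason.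

## 5. The list $\mathcal L$ and the classification theorem

**Definition 6 (the class $\mathcal L$).** $\mathcal L$ is the class of groups isomorphic to finite (possibly empty) direct products of
$$\mathrm{SL}_n\ (n\ge2),\quad \mathrm{Sp}_{2n}\ (n\ge 2),\quad \mathrm{SO}_{2n+1}\ (n\ge1),\quad \mathrm{SO}_4,\quad \mathrm G_2 .$$

Example. $\mathrm{PGL}_2\cong\mathrm{SO}_3$ and $\mathrm{SO}_4\cong(\mathrm{SL}_2\times\mathrm{SL}_2)/\langle(-1,-1)\rangle$ are in $\mathcal L$. The only members of types $A_2,A_3,B_3$ are $\mathrm{SL}_3,\mathrm{SL}_4,\mathrm{SO}_7$, so $\mathrm{PGL}_3$, $\mathrm{SO}_6\cong\mathrm{SL}_4/\mu_2$ and $\mathrm{Spin}_7$ are not in $\mathcal L$.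

**Theorem 1.** Fix a non-archimedean local field $F$ of characteristic $0$. For a connected reductive complex group $H$ the following are equivalent.

1. $H_{der}\in\mathcal L$.
2. For every group $\Gamma$ and all homomorphisms $\varphi,\varphi':\Gamma\to H$ such that, for every algebraic representation $\varrho$ of $H$, $\varrho\varphi$ and $\varrho\varphi'$ are semisimple and isomorphic, $\varphi$ and $\varphi'$ are conjugate.
3. $H$ is acceptable.
4. Any two locally conjugate morphisms $WD_F\to H$ (generic or not) are conjugate.
5. $H$ is generically $WD_F$-acceptable.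
6. For every finite Galois $E/F$, any two elementwise conjugate homomorphisms $\mathrm{Gal}(E/F)\to H$ are conjugate.

**Corollary 2.** For every $F$ and every split connected reductive $\mathrm G$ over $F$, if ${}^\vee\mathrm G(\mathbb C)$ is generically $WD_F$-acceptable, then it is acceptable. Moreover, since condition 1 does not mention $F$, none of the conditions depends on $F$. When they fail, the failure is already witnessed, over every $F$, by parameters trivial on $\mathrm{SL}_2(\mathbb C)$ and factoring through a finite Galois group $\mathrm{Gal}(E/F)$.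

The corollary is (5)⇒(3), together with the failure of (6). Matringe's implication (3)⇒(5) is recovered as well.

**Easy implications: reducing the theorem to (6)⇒(1) and (1)⇒(2).**

(2)⇒(3): representations of finite groups are semisimple. (4)⇒(5) is clear. (3)⇒(6): elementwise conjugate homomorphisms of a finite group are locally conjugate.

(2)⇒(4): we must see that $\varrho\varphi$ is semisimple for a parameter $\varphi$. Since $I$ is profinite and a complex Lie group has no small subgroups, $\varphi(I)$ is finite. Conjugation by $\varphi(\mathrm{Fr})$ permutes $\varphi(I)$, so some power $\varphi(\mathrm{Fr}^m)$, $m\ge1$, centralizes $\varphi(I)$. Then $\varrho\varphi(\mathrm{Fr}^m)$ is semisimple and commutes with $\varrho\varphi(W_F)$. On each of its eigenspaces, with eigenvalue $\mu$ say, twist by the unramified character sending $\mathrm{Fr}$ to an $m$-th root of $\mu^{-1}$. The twisted image is generated by a finite normal subgroup and an element of order dividing $m$, so it is finite. Thus $\varrho\varphi|_{W_F}$ is semisimple. Finally decompose under $\mathrm{SL}_2(\mathbb C)$: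 the representation is $\bigoplus_k\mathrm{Hom}_{\mathrm{SL}_2}(S_k,\varrho\varphi)\otimes S_k$ with $S_k$ irreducible of dimension $k$. The multiplicity spaces are semisimple $W_F$-representations, because $\mathrm{Hom}_{\mathrm{SL}_2}(S_k,\varrho\varphi)$ embeds $W_F$-equivariantly into a sum of copies of $\varrho\varphi|_{W_F}$. So the whole representation is a sum of irreducibles of $W_F\times\mathrm{SL}_2(\mathbb C)$.

(5)⇒(6): regard $\varphi:\mathrm{Gal}(E/F)\to H$ as a morphism trivial on $\mathrm{SL}_2(\mathbb C)$. It is generic, because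
$$L(s,\mathrm{Ad}\,\varphi)=\det\bigl(1-q^{-s}\mathrm{Ad}\,\varphi(\mathrm{Fr})\,\big|\,(\mathrm{Lie}\,H)^{I}\bigr)^{-1}$$
and the eigenvalues of $\mathrm{Ad}\,\varphi(\mathrm{Fr})$ are roots of unity, hence different from $q$. Elementwise conjugate homomorphisms of the finite group are locally conjugate, so (5) applies.

It remains to prove (6)⇒(1), in Sections 6–9, and (1)⇒(2), in Sections 10–11.

**Definition 7 (bad).** $H$ is *bad* (for $F$) if there are continuous $\varphi,\varphi':W_F\to H$ with finite image such that $\varphi(w)$ and $\varphi'(w)$ are conjugate in $H$ for all $w$, but $\varphi,\varphi'$ are not conjugate in $H$.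

A continuous homomorphism of $W_F$ with finite image factors through some $\mathrm{Gal}(E/F)$, and two of them factor through a common one. So $H$ is bad exactly when (6) fails. We must show that $H_{der}\notin\mathcal L$ implies that $H$ is bad. Example: $\mathrm{GL}_n$ is never bad; $\mathrm{SO}_6$ will turn out to be bad over every $F$, although the pair of Section 3 does not show it over $\mathbb Q_3$. We write $x\sim y$ for conjugate elements in the group under discussion.

## 6. Badness passes up from Levi subgroups

Badness does not pass up from arbitrary subgroups. Any pair $\varphi,\ r\varphi r^{-1}$ in $\mathrm{SO}_6$, with $r$ a reflection, becomes conjugate in $\mathrm{SO}_7\supset\mathrm{SO}_6$ by the element $\mathrm{diag}(r,-1)$. For Levi subgroups, i.e. centralizers of tori, a central twist prevents this.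

**Lemma 3.** If $H_{der}$ is bad, so is $H$.

*Proof.* Take a pair $\varphi,\varphi'$ into $H_{der}$ showing that $H_{der}$ is bad. It is elementwise conjugate in $H$. Since $H=H_{der}Z(H)$, conjugacy in $H$ would imply conjugacy in $H_{der}$. ∎

**Lemma 4.** If a Levi subgroup $L$ of $H$ is bad, then $H$ is bad.

*Proof.* We may assume $L\neq H$. Let $S=Z(L)^\circ$, so $L=C_H(S)$ and $S\ne1$. Let $T\supset S$ be a maximal torus of $H$ and $W$ its Weyl group.

**Step 1.** *We find an element $s\in S$ of large prime order whose centralizer is exactly $L$.* By a standard consequence of the Bruhat decomposition, for $s\in S$ the group $C_H(s)$ is generated by $T$, the root groups $U_\alpha$ with $\alpha(s)=1$, and representatives of those $w\in W$ with $ws=s$. Consider the finitely many proper closed subgroups of $S$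
$$\{x:\alpha(x)=1\}\ \text{ for }\alpha|_S\neq1,\qquad \{x:wx=x\}\ \text{ for }w|_S\ne\mathrm{id},\qquad \{1\}.$$
If $s$ lies in none of them, each of the generators of $C_H(s)$ centralizes $S$, so $C_H(s)=L$. Let $k$ be the number of subgroups in the list, and let $N>k$ be a prime not dividing the number of components of any of them. Each of them is the product of its identity component, a torus of dimension at most $\dim S-1$, with a finite group of order prime to $N$. So each contains at most $N^{\dim S-1}$ of the $N^{\dim S}$ elements of $S[N]$. Since $kN^{\dim S-1}<N^{\dim S}$, some $s\in S[N]$ avoids all of them, and $s$ has order $N$ because $s\ne1$. This works for every sufficiently large prime $N$.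

**Step 2.** *We twist the pair so that any conjugating element must centralize $s$.* Let $\varphi,\varphi'$ show that $L$ is bad, let $M$ be a common exponent of their images, and choose $N\nmid M$ in Step 1. Let $\psi:W_F\to\langle s\rangle$ be unramified with $\psi(\mathrm{Fr})=s$. As $s$ is central in $L$, the products $\varphi\psi,\varphi'\psi$ are homomorphisms with finite image, elementwise conjugate in $L$, hence in $H$. Suppose $g(\varphi\psi)g^{-1}=\varphi'\psi$ with $g\in H$. Choose an integer $m$ with $m\equiv0\pmod M$, $m\equiv1\pmod N$ and evaluate at $\mathrm{Fr}^m$. Since $\varphi(\mathrm{Fr})^m=\varphi'(\mathrm{Fr})^m=1$ and $s^m=s$, we get $gsg^{-1}=s$, so $g\in C_H(s)=L$. Then $g$ commutes with $\psi$ and $g\varphi g^{-1}=\varphi'$, contradicting the choice of the pair. ∎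

Together: **if $L_{der}$ is bad for some Levi $L$ of $H$ (possibly $L=H$), then $H$ is bad.**

We shall compute derived groups of Levis as follows. Write a semisimple group as $H=H_{sc}/Z$, with $H_{sc}$ simply connected and $Z$ central. If $L_{sc}$ is a Levi of $H_{sc}$, the corresponding Levi $L=L_{sc}/Z$ of $H$ has
$$L_{der}=(L_{sc})_{der}/\bigl(Z\cap(L_{sc})_{der}\bigr),\tag{E1}$$
and $(L_{sc})_{der}$ is simply connected. If $M$ is a Levi of $L_{der}$, then $MZ(L)^\circ$ is a Levi of $L$, hence of $H$, with derived group $M_{der}$. So a Levi of the derived group of a Levi again counts.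

Example. In $\mathrm{SL}_6/\mu_2$, the block Levi $(2,2,2)$ has derived group $\mathrm{SL}_2^3/\langle(-1,-1,-1)\rangle$.

## 7. Every semisimple group outside $\mathcal L$ contains one of seven kinds of Levi

Let $\mathcal B$ be the following list.

- (B1) $\mathrm{SL}_\ell^r/Z'$, $\ell$ an odd prime, $r\ge1$, $Z'\subset\mu_\ell^r$ containing an element with all coordinates $\ne1$;
- (B2) $\mathrm{SL}_2^r/\langle(-1,\dots,-1)\rangle$, $r\ge3$;
- (B3) $\mathrm{SL}_2^3/\{(\epsilon_i)\in\{\pm1\}^3:\prod\epsilon_i=1\}$;
- (B4) $\mathrm{SL}_4/\mu_2$ and $\mathrm{SL}_4/\mu_4$;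
- (B5) $(\mathrm{SL}_2\times\mathrm{Sp}_4)/\langle(-1,-1)\rangle$;
- (B6) $\mathrm{PSp}_6$;
- (B7) $\mathrm{Spin}_7$ and $\mathrm{Spin}_8$.

Example. $\mathrm{PGL}_3$ is (B1) with $\ell=3$, $r=1$.

**Proposition 5.** If $H$ is semisimple and $H\notin\mathcal L$, some Levi of $H$ (possibly $H$) has derived group in $\mathcal B$ up to isomorphism.

*Proof.* Let $H=(\prod_{i=1}^kG_i)/Z$ be a counterexample of minimal rank, with $G_i$ simply connected simple and $Z$ central. If some proper Levi $L$ of $H$ had $L_{der}\notin\mathcal L$, then by minimality a Levi of $L_{der}$ would have derived group in $\mathcal B$, and so would a Levi of $H$. Hence every proper Levi of $H$ has derived group in $\mathcal L$. Also $k\ge1$, as the trivial group is in $\mathcal L$.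

**Step 1: $k=1$.** *We go through the simple types and produce, each time, membership in $\mathcal L$ or a Levi from $\mathcal B$.* We use (E1) throughout.

*Type $A$.* If $H$ is simply connected, $H=\mathrm{SL}_n\in\mathcal L$. Otherwise $H=\mathrm{SL}_n/\mu_m$ with $1\neq m\mid n$. If an odd prime $\ell$ divides $m$, the block Levi $(\ell,\dots,\ell)$ has derived group $\mathrm{SL}_\ell^{n/\ell}/\mu_\ell$ with $\mu_\ell$ diagonal: (B1). If $m$ is a power of $2$, then $n$ is even. For $n=2$ we have $\mathrm{SO}_3\in\mathcal L$; $n=4$ is (B4); for $n\ge6$ the blocks $(2,\dots,2)$ give $\mathrm{SL}_2^{n/2}/\langle-1\rangle$, which is (B2).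

*Type $B_n$, $n\ge3$.* $\mathrm{SO}_{2n+1}\in\mathcal L$, and $\mathrm{Spin}_{2n+1}$ has a Levi of type $B_3$ with derived group $\mathrm{Spin}_7$: (B7).

*Type $C_n$, $n\ge2$.* $\mathrm{Sp}_{2n}\in\mathcal L$; $\mathrm{PSp}_4\cong\mathrm{SO}_5\in\mathcal L$; $\mathrm{PSp}_6$ is (B6). For $\mathrm{PSp}_8$, the Levi $\mathrm{GL}_2\times\mathrm{Sp}_4$ of $\mathrm{Sp}_8$ has derived group $\mathrm{SL}_2\times\mathrm{Sp}_4\ni-1$, giving (B5). For $\mathrm{PSp}_{2n}$ with $n\ge5$, the Levi $\mathrm{GL}_2^{n/2}$ ($n$ even) or $\mathrm{GL}_2^{(n-1)/2}\times\mathrm{Sp}_2$ ($n$ odd) gives (B2) with $r=\lceil n/2\rceil\ge3$.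

*Type $D_n$, $n\ge4$.* Let $-1$ denote the nontrivial kernel element of $\mathrm{Spin}_{2n}\to\mathrm{SO}_{2n}$. For $3\le m<n$, the Levi of type $D_m$ of $\mathrm{Spin}_{2n}$ has derived group $\mathrm{Spin}_{2m}$. An element of $Z\cap\mathrm{Spin}_{2m}$ acts on $\mathbb C^{2n}$ by a scalar $\pm1$, being central, and fixes a nonzero vector, so it acts trivially and lies in $\{\pm1\}$. If $-1\in Z$, the Levi of type $D_3$ gives $\mathrm{Spin}_6/\{\pm1\}=\mathrm{SL}_4/\mu_2$: (B4). If $-1\notin Z$ and $n\ge5$, the Levi of type $D_4$ gives $\mathrm{Spin}_8$: (B7). If $n=4$ and $-1\notin Z$, then either $Z=1$, which is (B7), or $|Z|=2$, because the center is $(\mathbb Z/2)^2$; triality permutes the three elements of order $2$ transitively, so $H\cong\mathrm{Spin}_8/\{\pm1\}$, which was just treated.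

*Exceptional types.* $\mathrm G_2\in\mathcal L$. In $F_4$, a Levi of type $B_3$ gives $\mathrm{Spin}_7$. In $E_6$, $|Z|$ divides $3$ and $Z(\mathrm{Spin}_8)$ is a $2$-group, so the Levi of type $D_4$ gives $\mathrm{Spin}_8$. In $E_7$, $|Z|$ divides $2$; the Levi of type $E_6$ has simply connected derived group, since the intersection with $Z$ has order dividing $\gcd(2,3)=1$. Now pass to the Levi of type $D_4$ in it, which gives $\mathrm{Spin}_8$. In $E_8$, $Z=1$ and the Levi of type $D_4$ gives $\mathrm{Spin}_8$.

Each case contradicts the choice of $H$, so $k\ge2$.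

**Step 2.** *We show that every $G_i$ is $\mathrm{SL}_n$ or $\mathrm{Sp}_{2n}$ and that $Z$ meets no single factor.* For $I\subset\{1,\dots,k\}$ put $Z_I=Z\cap\prod_{i\in I}G_i$ and $H_I=\prod_{i\in I}G_i/Z_I$. By (E1), applied to the Levi $\prod_{i\in I}G_i\times\prod_{i\notin I}(\text{maximal torus of }G_i)$, $H_I$ is the derived group of a Levi of $H$, proper if $I\ne\{1,\dots,k\}$. Call such $I$ proper. So $H_I\in\mathcal L$ for proper $I$.

$H$ is not a nontrivial direct product: the factors would be of the form $H_I$ with $I$ proper, hence in $\mathcal L$, and then $H\in\mathcal L$.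

Each $H_{\{i\}}$ has a simple universal cover and lies in $\mathcal L$. If $Z_{\{i\}}\ne1$, then $H_{\{i\}}$ is not simply connected, so $H_{\{i\}}\cong\mathrm{SO}_{2n+1}$, which has trivial center. Hence $Z_{\{i\}}=Z(G_i)$, so $Z\supset Z(G_i)$. Dividing any $z\in Z$ by its $i$-th coordinate gives $Z=Z(G_i)\times Z_{\{j\ne i\}}$, and $H$ decomposes, which is impossible. So $Z_{\{i\}}=1$ for all $i$, and $G_i=H_{\{i\}}\in\mathcal L$. If $G_i=\mathrm G_2$, then $Z(G_i)=1$ and $H$ again decomposes. Hence every $G_i$ is $\mathrm{SL}_n$ ($n\ge2$) or $\mathrm{Sp}_{2n}$ ($n\ge2$).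

**Step 3.** *We describe $Z_I$ for proper $I$.* For $i\ne j$ with $G_i=G_j=\mathrm{SL}_2$, let $z_{ij}$ be the central element with coordinates $-1$ at $i,j$ and $1$ elsewhere. We claim:

(E2) *For proper $I$, $Z_I$ is generated by elements $z_{ij}$ for certain pairwise disjoint pairs $\{i,j\}\subset I$ with $G_i=G_j=\mathrm{SL}_2$.*

Indeed $H_I\cong P=\prod_jP_j$ with each $P_j$ in the list defining $\mathcal L$. The isomorphism lifts to universal covers, matches the simple factors $G_i$ ($i\in I$) with those of $\prod_j\widetilde P_j$, and carries $Z_I$ to $\prod_j\ker(\widetilde P_j\to P_j)$. This kernel is trivial for $\mathrm{SL}_n,\mathrm{Sp}_{2n},\mathrm G_2$. A factor $\mathrm{SO}_{2n+1}$ does not occur, since it would give some $Z_{\{i\}}\ne1$. For $\mathrm{SO}_4$ the kernel is generated by $(-1,-1)\in\mathrm{SL}_2\times\mathrm{SL}_2$, which corresponds to some $z_{ii'}$. Different factors $P_j$ give disjoint pairs.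

**Step 4.** *We exclude odd torsion in $Z$.* Suppose $z\in Z$ has odd prime order $\ell$. By (E2), $Z_I$ is a $2$-group for proper $I$, so all coordinates of $z$ are nontrivial. Hence each $G_i$ has a central element of order $\ell$, so $G_i=\mathrm{SL}_{n_i}$ with $\ell\mid n_i$. The block Levis $(\ell,\dots,\ell)$ in all factors give derived group $\mathrm{SL}_\ell^r/Z'$ with $z\in Z'\subset\mu_\ell^r$, and $z$ has all coordinates $\ne1$. This is (B1), a contradiction.

So $Z$ is a $2$-group. It is nontrivial, since otherwise $H=\prod G_i\in\mathcal L$. Each $Z(G_i)$ is cyclic, so elements of $Z[2]$ have coordinates $\pm1$ and are determined by their supports.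

**Step 5.** *We treat the case that $Z[2]$ has no nontrivial element of proper support.* Then $Z[2]=\langle(-1,\dots,-1)\rangle$, so each $G_i$ is $\mathrm{SL}_{2a_i}$ (put $r_i=a_i$) or $\mathrm{Sp}_{2n_i}$ with $n_i\ge2$ (put $r_i=\lceil n_i/2\rceil$). The Levis used in Step 1, taken in every factor, have derived group $\mathrm{SL}_2^r$ in $\prod G_i$, with $r=\sum r_i\ge k\ge2$. The group $Z\cap\mathrm{SL}_2^r$ is central in $\mathrm{SL}_2^r$, so it is $2$-torsion, and it contains $(-1,\dots,-1)$; hence it equals $\langle-1\rangle$. If $r\ge3$ this is (B2). If $r=2$, then $k=2$, $G_i\in\{\mathrm{SL}_2,\mathrm{Sp}_4\}$ and $Z\subset\{\pm1\}^2$, so $Z=\langle(-1,-1)\rangle$. Then $H$ is $\mathrm{SO}_4\in\mathcal L$, or (B5), or $(\mathrm{Sp}_4\times\mathrm{Sp}_4)/\langle(-1,-1)\rangle$, and in the last group the Siegel Levi $\mathrm{GL}_2$ in one factor gives derived group (B5). All are contradictions.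

**Step 6.** *We treat the remaining case, where $Z[2]$ has a nontrivial element of proper support.* By (E2) for that support, some $z_{ij}\in Z$, say $z_{12}$, where $\{1,2\}$ lies in a proper subset, so $k\ge3$.

Suppose two distinct pairs with $z_{ij}\in Z$ meet, say $z_{12},z_{23}\in Z$. If $\{1,2,3\}$ were proper, then by (E2) $Z_{\{1,2,3\}}$ would be generated by elements for disjoint pairs in a $3$-element set, so it would have order at most $2$. But it contains $z_{12}\neq z_{23}$, both nontrivial. Hence $k=3$ and $G_1=G_2=G_3=\mathrm{SL}_2$. Now $Z\subset\{\pm1\}^3$ contains all even sign vectors, and an odd one would produce an element supported at a single $i$, against $Z_{\{i\}}=1$. So $H$ is (B3), a contradiction.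

So the pairs with $z_{ij}\in Z$ are disjoint. By (E2) every element of $Z[2]$ of proper support is a product of such $z_{ij}$. If $f\in Z[2]$ has full support, then $fz_{12}$ has proper support, so $f$ is such a product as well. Thus $Z[2]$ is generated by these $z_{ij}$. If $z\in Z$ had order $4$, then $1\neq z^2\in Z[2]$ would have a nontrivial coordinate at some $i$ with $G_i=\mathrm{SL}_2$, impossible since $Z(\mathrm{SL}_2)$ has exponent $2$. So $Z=Z[2]$, and $H$ is a product of copies of $\mathrm{SO}_4$, $\mathrm{SL}_n$ and $\mathrm{Sp}_{2n}$. Thus $H\in\mathcal L$, a contradiction. ∎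

Consequently (6)⇒(1) follows once every group in $\mathcal B$ is shown to be bad. Indeed, if $H_{der}\notin\mathcal L$, then some Levi $M$ of $H_{der}$ has $M_{der}\in\mathcal B$ bad, so $M$, $H_{der}$ and $H$ are bad by Lemmas 3 and 4.

## 8. Characters of quadratic extensions

This section collects the raw material available over every $F$. Identify characters of $W_K$ and $K^\times$. Let $K/F$ be quadratic with nontrivial automorphism $\sigma$ and quadratic character $c$ of $F^\times$. Write $\alpha^\sigma(x)=\alpha(x^\sigma)$, $\alpha^{\sigma-1}=\alpha^\sigma/\alpha$, and $\psi_K=\psi\circ N_{K/F}$, the restriction of $\psi$ to $W_K$. For $\mathrm{Ind}\,\alpha=\mathrm{Ind}_{W_K}^{W_F}\alpha$ recall: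

- $\mathrm{Ind}\,\alpha|_{W_K}=\alpha\oplus\alpha^\sigma$, and $\operatorname{tr}\mathrm{Ind}\,\alpha(w)=0$ if $c(w)=-1$;
- $\det\mathrm{Ind}\,\alpha=c\cdot\alpha|_{F^\times}$;
- $\mathrm{Ind}\,\alpha$ is irreducible iff $\alpha^{\sigma-1}\ne1$;
- $\mathrm{Ind}\,\alpha\otimes\psi=\mathrm{Ind}(\alpha\psi_K)$;
- for $\mathrm{Ind}\,\alpha$ irreducible, $\mathrm{Ind}\,\alpha\cong\mathrm{Ind}\,\alpha'$ iff $\alpha'\in\{\alpha,\alpha^\sigma\}$;
- $\psi_K=1$ iff $\psi\in\{1,c\}$.

If $\alpha$ has finite order, $\mathrm{Ind}\,\alpha$ has finite image.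

**Definition 8 (regular).** $\alpha$ is *regular* if $(\alpha^{\sigma-1})^2\ne1$. Then $\mathrm{Ind}\,\alpha$ is irreducible, and
$$\text{for }\psi^2=1:\qquad \mathrm{Ind}\,\alpha\otimes\psi\cong\mathrm{Ind}\,\alpha\iff\psi\in\{1,c\}.\tag{E3}$$
For the proof of (E3): $\mathrm{Ind}(\alpha\psi_K)\cong\mathrm{Ind}\,\alpha$ forces $\psi_K\in\{1,\alpha^{\sigma-1}\}$, and $\psi_K^2=1$ excludes the second value. So $\psi_K=1$, and the last fact above applies.

Example. Let $F=\mathbb Q_3$ and $K$ its unramified quadratic extension, so $K^\times=3^{\mathbb Z}\times\langle\zeta\rangle\times(1+3\mathcal O_K)$ with $\zeta$ of order $8$ and $\zeta^\sigma=\zeta^3$. Let $\alpha$ be trivial on $3$ and on $1+3\mathcal O_K$, with $\alpha(\zeta)=e^{2\pi ik/8}$. Then $\alpha^{\sigma-1}(\zeta)=\alpha(\zeta)^2$. For $k=1$ this is $i$, so $\alpha$ is regular; since $\alpha(-1)=\alpha(\zeta^4)=-1$, $\alpha|_{F^\times}$ is the ramified quadratic character that is $1$ at $3$. For $k=2$ it is $-1$, so $\alpha$ is not regular, although $\mathrm{Ind}\,\alpha$ is irreducible.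

**Lemma 6.** (i) A finite order continuous character $\kappa$ of a closed subgroup $A\subset K^\times$ extends to a finite order continuous character of $K^\times$.

(ii) Let $\lambda$ be a finite order character of $F^\times$. As $\alpha$ runs over the finite order characters of $K^\times$ with $\alpha|_{F^\times}=\lambda$, $\alpha^{\sigma-1}$ takes infinitely many values. In particular there are regular such $\alpha$.

*Proof.* (i) Choose $U=1+\mathfrak p_K^n$ with $\kappa|_{A\cap U}=1$, extend $\kappa$ to $AU$ trivially on $U$, and let $R\supset U$ be the kernel of this extension. The group $K^\times/R$ is a finitely generated abelian group and $AU/R$ is a finite subgroup, hence inside the torsion subgroup, which is a finite direct factor. Extend the character to the torsion subgroup, then by $1$ on a free complement.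

(ii) By (i), one such $\alpha_0$ exists. Let $X$ be the character group of $K^\times/F^\times$. This quotient is an infinite profinite group, so $X$ is infinite and all its elements have finite order. For $\kappa\in X$, $\kappa\kappa^\sigma=\kappa\circ N_{K/F}=1$, so
$$(\alpha_0\kappa)^{\sigma-1}=\alpha_0^{\sigma-1}\kappa^{-2}.$$
Since $K^\times/K^{\times2}$ is finite, $X[2]$ is finite, so $\{\kappa^2:\kappa\in X\}$ is infinite. Finally $K^\times$ has only finitely many characters of order dividing $2$, so infinitely many values of $\alpha^{\sigma-1}$ have nontrivial square. ∎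

**Fixed notation.** Since $|F^\times/F^{\times2}|\ge4$, fix the unramified quadratic character $a$ and another quadratic character $b\notin\{1,a\}$. Put
$$c_1=a,\quad c_2=b,\quad c_3=ab,\qquad\text{with quadratic fields }K_1,K_2,K_3,$$
and let $K_{12}=K_1K_2$, which is biquadratic. Let $\psi_0$ be an unramified character of order $4$, so $\psi_0^2=a$. For a quadratic character $\psi$ and a representation $A$ we write $\psi A$ for the twist; the *quadratic self-twists* of $A$ are the $\psi$ with $\psi^2=1$ and $\psi A\cong A$.

A remark used repeatedly: if $g\varphi(w)g^{-1}=z(w)\varphi'(w)$ for all $w$, where $\varphi,\varphi'$ are homomorphisms and the $z(w)$ are central, then $z$ is a continuous homomorphism, since $z(ww')\varphi'(ww')=z(w)\varphi'(w)z(w')\varphi'(w')$. All representations below have finite image, so their values are semisimple, and conjugacy in $\mathrm{GL}_n$ or $\mathrm{SL}_n$ is decided by eigenvalues.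

## 9. Non-conjugate pairs for the groups (B1)–(B7)

**Proposition 7.** Every group in $\mathcal B$ is bad, for every $F$.

The proof occupies this section. A common pattern is that $\varphi'$ differs from $\varphi$ by a sign character or a reflection. For each single $w$ the sign or reflection can be absorbed, because something with trace $0$ is available, but in a way that depends on the values of $a$ and $b$ at $w$. No uniform choice is possible.

### Quotients of $\mathrm{SL}_\ell^r$, $\ell$ odd (B1)

Let $(\zeta^{u_1},\dots,\zeta^{u_r})\in Z'$ with $\zeta$ a primitive $\ell$-th root of $1$ and $u_i\not\equiv0\pmod\ell$.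

**Step 1.** *We set up matrices that commute up to the scalars in $Z'$.* Index the basis of $\mathbb C^\ell$ by $\mathbb Z/\ell$, let $P$ send the basis vector $j$ to $j-1$, and let $t=\mathrm{diag}(1,\zeta,\dots,\zeta^{\ell-1})$. As $\ell$ is odd, $\det P=1$ and $\det t=\zeta^{\ell(\ell-1)/2}=1$. On basis vector $j$, $PtP^{-1}$ is multiplication by $\zeta^{j+1}$, so $PtP^{-1}=\zeta t$. Let $c$ act on diagonal matrices by $c\cdot x=PxP^{-1}$. Let $V\neq 0$ be the group of diagonal $\pm1$ matrices of determinant $1$, written additively, an $\mathbb F_2[c]$-module. A matrix in $V$ fixed by $c$ is $\pm1$, and $\det(-1)=-1$, so only $0\in V$ is fixed. Since $\langle c\rangle$ has prime order $\ell$, every nonzero element of $V$ has trivial stabilizer. Take $0\ne v\in V$, $e_2=v$, $e_1=(1+c)v\ne0$. Then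
$$c\,e_1+c^2e_2=cv+c^2v+c^2v=cv=e_1+e_2.\tag{E4}$$

**Step 2.** *We define the pair.* The characters $a,b$ and an unramified character of order $\ell$ give a surjection of $W_F$ onto $\Gamma=\langle g_1\rangle\times\langle g_2\rangle\times\langle h\rangle\cong(\mathbb Z/2)^2\times\mathbb Z/\ell$. Define $A_i,A_i':\Gamma\to\mathrm{SL}_\ell$ by
$$A_i(g_1)=e_1,\ A_i(g_2)=e_2,\ A_i(h)=t^{u_i};\qquad A'_i(g_1)=c\,e_1,\ A'_i(g_2)=c^2e_2,\ A_i'(h)=t^{u_i}.$$
All values are diagonal, so these are homomorphisms.

**Step 3.** *They are elementwise conjugate in $\mathrm{SL}_\ell^r/Z'$.* Put $k(1)=0$, $k(g_1)=1$, $k(g_2)=2$, $k(g_1g_2)=0$. Then $A_i'(g)=c^{k(g)}A_i(g)$ for all $g\in\langle g_1,g_2\rangle$; for $g=g_1g_2$ this is (E4). For $\gamma=gh^n$ and $k=k(g)$ we get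
$$P^kA_i(\gamma)P^{-k}=A_i'(g)\,\zeta^{knu_i}t^{nu_i}=\zeta^{knu_i}A_i'(\gamma)\quad\text{for all }i,$$
and $(\zeta^{knu_i})_i=\bigl((\zeta^{u_i})_i\bigr)^{kn}\in Z'$. So $(P^k,\dots,P^k)$ conjugates one value to the other.

**Step 4.** *They are not conjugate.* Otherwise, projecting to the first $\mathrm{PGL}_\ell$, there is $g\in\mathrm{GL}_\ell$ with $gA_1(\gamma)g^{-1}\in\mathbb C^\times A_1'(\gamma)$ for all $\gamma$. For $\gamma=h$: $gt^{u_1}g^{-1}=\xi t^{u_1}$, and $\xi\in\mu_\ell$ by determinants. Since $P^mt^{u_1}P^{-m}=\zeta^{mu_1}t^{u_1}$, some $m$ has $\zeta^{mu_1}=\xi$, and then $P^{-m}g$ commutes with $t^{u_1}$, which has distinct eigenvalues. So $g=P^md$ with $d$ diagonal. For $\gamma=g_1$: $c^me_1$ and $c\,e_1$ agree up to a scalar; the scalar is $\pm1$, hence $1$ by determinants since $\ell$ is odd. As $e_1$ has trivial stabilizer, $m\equiv1\pmod\ell$. For $\gamma=g_2$ in the same way $c^me_2=c^2e_2$ and $m\equiv2\pmod\ell$. Contradiction.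

### Quotients by the diagonal $-1$ (B2), (B5), (B6)

**Step 1.** *We choose three $\mathrm{SL}_2$-valued representations with different self-twists.* For $i=1,2,3$ let $A_i=\mathrm{Ind}_{K_i}\alpha_i$ with $\alpha_i$ regular of finite order and $\alpha_i|_{F^\times}=c_i$ (Lemma 6(ii)). Then $\det A_i=c_i^2=1$, so $A_i:W_F\to\mathrm{SL}_2$. If $c_i(w)=-1$, then $A_i(w)$ has trace $0$ and determinant $1$, so its eigenvalues are $\pm\sqrt{-1}$ and $-A_i(w)\sim A_i(w)$ in $\mathrm{SL}_2$. By (E3) the quadratic self-twists of $A_i$ are $1,c_i$. If $\epsilon A_i\cong A_j$ with $\epsilon^2=1$, then $c_i$ is a self-twist of $A_j$, so $i=j$; the same holds with $A_j$ replaced by a quadratic twist of it.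

**Step 2.** *We define the pairs.* Consider

- (B2): $\varphi=(A_1,A_2,A_3,A_1,\dots,A_1)$, $\varphi'=(A_1,A_2,aA_3,A_1,\dots,A_1)$;
- (B5): $\varphi=(A_3;A_1\oplus A_2)$, $\varphi'=(aA_3;A_1\oplus A_2)$, using $\mathrm{SL}_2\times\mathrm{SL}_2\subset\mathrm{Sp}_4$;
- (B6): $\varphi=A_1\oplus A_2\oplus A_3$, $\varphi'=A_1\oplus A_2\oplus aA_3$, using $\mathrm{SL}_2^3\subset\mathrm{Sp}_6$;

each composed with the quotient by $\langle-1\rangle$.

**Step 3.** *They are elementwise conjugate.* If $a(w)=1$, they agree. If $a(w)=-1$ and $b(w)=1$, then $c_3(w)=-1$, so $-A_3(w)\sim A_3(w)$ and $\varphi'(w)\sim\varphi(w)$. If $a(w)=b(w)=-1$, then $A_1(w)\sim-A_1(w)$ and $A_2(w)\sim-A_2(w)$, so $\varphi'(w)\sim-\varphi(w)$, which equals $\varphi(w)$ in the quotient. All conjugations take place in the $\mathrm{SL}_2$ factors.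

**Step 4.** *They are not conjugate.* Otherwise, before passing to the quotient, $\varphi\sim\epsilon\varphi'$ for some character $\epsilon$ with $\epsilon^2=1$, by the remark of Section 8. In case (B2) we read off, coordinate by coordinate,
$$A_1\cong\epsilon A_1,\qquad A_2\cong\epsilon A_2,\qquad A_3\cong\epsilon aA_3.$$
In cases (B5), (B6) we get an isomorphism of direct sums of irreducibles, and by Step 1 $A_i$ can only match a quadratic twist of $A_i$, so the same three relations hold. Hence $\epsilon\in\{1,a\}\cap\{1,b\}=\{1\}$, and then $a\in\{1,ab\}$, a contradiction.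

### $\mathrm{SL}_2^3$ modulo even signs (B3)

**Step 1.** *We rewrite the group so that determinants need not be $1$.* Let
$$M=\{(g_i)\in\mathrm{GL}_2^3:\textstyle\prod\det g_i=1\},\qquad R=\{(z_i)\in(\mathbb C^\times)^3:\prod z_i=1\}\subset M.$$
The map $\mathrm{SL}_2^3\to M/R$ is surjective: given $(g_i)\in M$, choose square roots $\delta_i$ of $\det g_i$; their product is $\pm1$, and after changing one sign it is $1$; then $(\delta_i)\in R$ and $\delta_i^{-1}g_i\in\mathrm{SL}_2$. Its kernel consists of the sign vectors with product $1$. So the group (B3) is $M/R$.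

**Step 2.** *We define the pair.* Put
$$B_1=\mathrm{Ind}_{K_1}\alpha\ (\alpha\text{ regular of finite order},\ \alpha|_{F^\times}=b),\quad B_2=1\oplus\psi_0,\quad B_3=1\oplus\psi_0b.$$
The product of determinants is $ab\cdot\psi_0\cdot\psi_0b=ab\cdot ab=1$. Let $\varphi=(B_1,B_2,B_3)$ and $\varphi'=(bB_1,B_2,B_3)$, both into $M$, then into $M/R$.

**Step 3.** *They are elementwise conjugate.* They agree if $b(w)=1$, so let $b(w)=-1$. If $a(w)=-1$, then $\operatorname{tr}B_1(w)=0$. If $a(w)=1$, then $\psi_0(w)=\pm1$; if it is $-1$, $\operatorname{tr}B_2(w)=0$, and if it is $1$, $\psi_0b(w)=-1$ and $\operatorname{tr}B_3(w)=0$. So $\operatorname{tr}B_i(w)=0$ for some $i$, and then $-B_i(w)\sim B_i(w)$ under $\mathrm{SL}_2$. Modulo $R$ the sign in $\varphi'(w)=(-B_1(w),B_2(w),B_3(w))$ can be moved to position $i$, so $\varphi'(w)\sim\varphi(w)$.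

**Step 4.** *They are not conjugate.* Otherwise there are characters with $z_1z_2z_3=1$ and $B_1\cong z_1bB_1$, $B_2\cong z_2B_2$, $B_3\cong z_3B_3$. From $\{1,\psi_0\}=z_2\{1,\psi_0\}$: either $z_2=1$, or $z_2=\psi_0$ and $\psi_0^2=1$; since $\psi_0^2=a\ne1$, $z_2=1$. Likewise $z_3=1$, since $(\psi_0b)^2=a\ne1$. So $z_1=1$ and $B_1\cong bB_1$. By (E3) for $K_1$, this forces $b\in\{1,a\}$, a contradiction.

### $\mathrm{SL}_4/\mu_2\cong\mathrm{SO}_6$ (B4)

Compare with Section 3. There, three planes with characters of order $4$ shared the task of providing a $\pm1$-eigenvector. Over a general $F$ we have one unramified character $\psi_0$ of order $4$, which does it when $a(w)=1$. A dihedral representation takes over when $a(w)=-1$.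

**Step 1.** *We define the pair.* Let $\theta$ be a regular finite order character of $K_1^\times$ with $\theta|_{F^\times}=1$. Then $\theta\theta^\sigma=\theta\circ N_{K_1/F}=1$, so $\theta^\sigma=\theta^{-1}$ and $D=\mathrm{Ind}_{K_1}\theta$ is irreducible and self-dual, with $\det D=a\ne1$. Its invariant form is symmetric or alternating by Schur's lemma; an alternating form would force $\det D=1$. So $D$ is orthogonal. Let
$$V=D\oplus D\oplus(\psi_0\oplus\psi_0^{-1}),$$
with the last plane hyperbolic. Then $\det V=a^2=1$, giving $\varphi:W_F\to\mathrm{SO}_6$. Let $r$ be a reflection and $\varphi'=r\varphi r^{-1}$.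

**Step 2.** *They are elementwise conjugate.* For each $w$ there is a non-isotropic $u$ with $\varphi(w)u=\pm u$. If $a(w)=-1$, $D(w)\in\mathrm O_2$ has determinant $-1$, so it is a reflection. If $a(w)=1$, then $\psi_0(w)=\psi_0^{-1}(w)=\pm1$, and any non-isotropic vector of the hyperbolic plane will do. The reflection $r_u$ commutes with $\varphi(w)$, so $\varphi'(w)=(rr_u)\varphi(w)(rr_u)^{-1}$ with $rr_u\in\mathrm{SO}_6$.

**Step 3.** *They are not conjugate.* If $\varphi'=g\varphi g^{-1}$ with $g\in\mathrm{SO}_6$, then $r^{-1}g$ has determinant $-1$ and centralizes $\varphi$. Write $V=D\otimes\mathbb C^2\oplus\psi_0\oplus\psi_0^{-1}$. Since $D$ is irreducible of dimension $2$ and $\psi_0\ne\psi_0^{-1}$, the centralizer of $\varphi$ in $\mathrm O_6$ is $\mathrm O_2\times\mathrm{GL}_1$. Here $m\in\mathrm O_2$ acts on $D\otimes\mathbb C^2$ through $\mathbb C^2$ with determinant $\det(m)^2=1$, and $x\in\mathrm{GL}_1$ acts as $(x,x^{-1})$ on $\psi_0\oplus\psi_0^{-1}$. All determinants are $1$, a contradiction.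

### $\mathrm{SL}_4/\mu_4\cong\mathrm{GSO}_6/\mathbb C^\times$ (B4)

Here $\mathrm{GSO}_6$ consists of the similitudes $g$ of a nondegenerate quadratic form on $\mathbb C^6$, with multiplier $\nu$, i.e. $(gx,gy)=\nu(x,y)$, such that $\det g=\nu^3$. For instance, a scalar $z$ has $\nu=z^2$ and $\det=z^6=\nu^3$, so it lies in $\mathrm{GSO}_6$; a reflection has $\nu=1$, $\det=-1$, and does not. Since $\mathrm{GSO}_6=\mathbb C^\times\mathrm{SO}_6$, the quotient $\mathrm{GSO}_6/\mathbb C^\times$ is $\mathrm{SO}_6/\{\pm1\}\cong\mathrm{SL}_4/\mu_4$.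

**Step 1.** *We construct a character $\theta_1$ of $K_1^\times$ with $\theta_1^{\sigma-1}=b_{K_1}$.* Put $K=K_1$. By Hilbert 90, $x\mapsto x^\sigma/x$ induces a continuous bijection, hence a homeomorphism, from the compact group $K^\times/F^\times$ onto the norm-one group $K^1$. So
$$\kappa(x^\sigma/x)=b(N_{K/F}x)$$
is a well-defined continuous character of $K^1$: $x$ is determined up to $f\in F^\times$, and $b(N_{K/F}f)=b(f)^2=1$. By Lemma 6(i) it extends to a finite order character $\theta_1$ of $K_1^\times$, and $\theta_1^{\sigma-1}=b_{K_1}\ne1$, as $b\notin\{1,a\}$.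

**Step 2.** *We define the pair.* Let $\lambda=\theta_1|_{F^\times}$. For $i=2,3$ choose regular finite order $\theta_i$ on $K_i^\times$ with $\theta_i|_{F^\times}=\lambda$. Put $A_i=\mathrm{Ind}_{K_i}\theta_i$ for $i=1,2,3$; these are irreducible with $\det A_i=c_i\lambda$. As $\theta_i\theta_i^\sigma=\theta_i\circ N_{K_i/F}=\lambda_{K_i}$, where now $\sigma$ is the automorphism of $K_i$, we have $A_i^\vee\otimes\lambda=\mathrm{Ind}(\theta_i^{-1}\lambda_{K_i})=\mathrm{Ind}(\theta_i^\sigma)\cong A_i$. So $A_i$ carries a nondegenerate bilinear form with multiplier $\lambda$, unique up to scalars. It is not alternating, since an alternating form in dimension $2$ has multiplier $\det A_i=c_i\lambda\ne\lambda$. So it is symmetric. Hence $V=A_1\oplus A_2\oplus A_3$ is valued in similitudes of multiplier $\lambda$ and determinant $\lambda^3c_1c_2c_3=\lambda^3$, which gives $\varphi:W_F\to\mathrm{GSO}_6$ with finite image. Let $r$ be a reflection and $\varphi'=r\varphi r^{-1}$.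

**Step 3.** *They are elementwise conjugate in $\mathrm{GSO}_6$.* It suffices to find a non-isotropic eigenvector $u$ of $\varphi(w)$: then the similitude $\varphi(w)$ preserves $u^\perp$, so $r_u$ commutes with it, and $rr_u\in\mathrm{SO}_6$ does the conjugation. If $c_i(w)=-1$ for some $i$, $A_i(w)$ has trace $0$ and determinant $-\lambda(w)$, so its eigenvalues are $\pm\mu$ with $\mu^2=\lambda(w)$. Let $u,u'$ be eigenvectors for $\mu,-\mu$. Then $\lambda(w)(u,u')=(\mu u,-\mu u')=-\lambda(w)(u,u')$, so $u\perp u'$. As the form on the plane $A_i$ is nondegenerate, $u$ is not isotropic. If all $c_i(w)=1$, then $w\in W_{K_{12}}$ and $\theta_1^{\sigma-1}(w)=b(w)=1$, so $A_1(w)$ is a scalar and every non-isotropic vector of $A_1$ will do.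

**Step 4.** *They are not conjugate in $\mathrm{GSO}_6/\mathbb C^\times$.* Suppose $g\varphi g^{-1}=\psi\cdot r\varphi r^{-1}$ with $g\in\mathrm{GSO}_6$ and $\psi$ a character. Put $h=r^{-1}g\notin\mathrm{GSO}_6$, so $h\varphi h^{-1}=\psi\varphi$. Comparing multipliers, $\psi^2=1$. By (E3) the quadratic self-twists of $A_2$ are $\{1,b\}$ and those of $A_3$ are $\{1,ab\}$. Those of $A_1$ are $1,a,b,ab$, because $\theta_1b_{K_1}=\theta_1^\sigma$. These three groups are distinct, so the $A_i$ are pairwise non-isomorphic, and twisting does not change the group of self-twists, so $V\cong\psi V$ gives $\psi A_i\cong A_i$ for each $i$. From $i=2,3$, $\psi\in\{1,b\}\cap\{1,ab\}=\{1\}$. Thus $h$ commutes with $\varphi$ and acts on $A_i$ by a scalar $h_i$ with $h_i^2=\nu$, its multiplier. So $\det h=\prod h_i^2=\nu^3$, i.e. $h\in\mathrm{GSO}_6$, a contradiction.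

### $\mathrm{Spin}_7$ and $\mathrm{Spin}_8$ (B7)

**Step 1.** *We recall how lifts of $(-1_U,1)$ behave under conjugation in $\mathrm{Spin}$.* For $g\in\mathrm{Spin}_n$ write $\bar g$ for its image in $\mathrm{SO}_n$; in the Clifford algebra $gvg^{-1}=\bar gv$ for vectors $v$. Let $U\subset\mathbb C^n$ be a nondegenerate even-dimensional subspace with orthogonal basis $u_1,\dots,u_{2k}$ normalized by $u_i^2=1$ in the Clifford algebra, and put $n_U=u_1\cdots u_{2k}\in\mathrm{Spin}_n$. Each $u_j$ commutes with itself and anticommutes with the other $2k-1$ factors, and vectors in $U^\perp$ anticommute with all $2k$ factors, so $n_U$ lifts $(-1_U,1_{U^\perp})$. Since the factors anticommute, $u_1\cdots u_{2k}=\frac1{(2k)!}\sum_\pi\mathrm{sgn}(\pi)\,u_{\pi(1)}\cdots u_{\pi(2k)}$, and the right side is an alternating multilinear expression in vectors of the $2k$-dimensional space $U$. So replacing the basis by another such basis multiplies $n_U$ by the determinant of the change of basis. Hence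
$$g\,n_U\,g^{-1}=\det(\bar g|_U)\,n_U\quad\text{if }\bar gU=U.\tag{E5}$$
Example: if $U$ is a plane in $\mathbb C^3$ and $\bar g=(\text{reflection of }U,-1)$, then $g$ and $n_U$ anticommute in $\mathrm{Spin}_3=\mathrm{SL}_2$, while their images commute.

**Step 2.** *We choose two dihedral representations with irreducible tensor product.* Put $d=ab$. Let $Y_1=\mathrm{Ind}_{K_1}\alpha$, $Y_2=\mathrm{Ind}_{K_2}\beta$ with $\alpha,\beta$ of finite order, $\alpha|_{F^\times}=b$, $\beta|_{F^\times}=a$. So $\det Y_1=\det Y_2=d$. We can choose $\alpha,\beta$ so that $U=Y_1\otimes Y_2$ is irreducible. Let $\tau,\sigma$ be the nontrivial automorphisms of $K_1,K_2$, and let the subscript $*$ denote restriction to $W_{K_{12}}$. The four characters of $U|_{W_{K_{12}}}$ are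
$$\alpha_*\beta_*,\quad\alpha_*(\beta^\sigma)_*,\quad(\alpha^\tau)_*\beta_*,\quad(\alpha^\tau)_*(\beta^\sigma)_*,$$
permuted transitively by $\mathrm{Gal}(K_{12}/F)$. If they are distinct, a $W_F$-stable subspace is a sum of eigenlines stable under a transitive permutation, so $U$ is irreducible. They are distinct if
$$\nu:=(\beta^{\sigma-1})_*\ne1,\qquad(\alpha^{\tau-1})_*\ne1,\qquad(\alpha^{\tau-1})_*\ne\nu^{\pm1}.$$
Take $\beta$ regular. Characters of $K_2^\times$ trivial on $W_{K_{12}}$ have order dividing $2$, so $\nu\ne1$. The map $\mu\mapsto\mu_*$ on characters of $K_1^\times$ has kernel of order $2$, so only finitely many values of $\alpha^{\tau-1}$ are excluded. By Lemma 6(ii) a suitable $\alpha$ exists.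

**Step 3.** *We define the pair.* Let $\varphi:W_F\to\mathrm{SL}_4=\mathrm{Spin}_6\subset\mathrm{Spin}_7\subset\mathrm{Spin}_8$ be given by $Y_1\oplus Y_2$, of determinant $d^2=1$. Let $\varphi'=a\varphi$, where $-1\in\mathrm{SL}_4$ is the kernel element $-1$ of $\mathrm{Spin}_n\to\mathrm{SO}_n$ (recall that $\mathrm{SL}_4\to\mathrm{SO}_6$ is $\Lambda^2$, with kernel $\pm1$).

**Step 4.** *They are elementwise conjugate in $\mathrm{Spin}_7$, hence in $\mathrm{Spin}_8$.* If $a(w)=1$ they agree. Let $a(w)=-1$, so that $\operatorname{tr}Y_1(w)=0$.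

If $b(w)=-1$, then $d(w)=1$ and both $Y_i(w)$ have trace $0$ and determinant $1$. So $-\varphi(w)$ and $\varphi(w)$ have the same eigenvalues, and $-\varphi(w)\sim\varphi(w)$ in $\mathrm{SL}_4$.

If $b(w)=1$, then $d(w)=-1$, $Y_1(w)$ has eigenvalues $1,-1$, and $Y_2(w)$ has eigenvalues $x,-x^{-1}$. Both $-\varphi(w)$ and $\varphi(w)^{-1}$ have eigenvalues $1,-1,-x,x^{-1}$. Let $g\in\mathrm{Spin}_7$ lift $(\text{a reflection of }\mathbb C^6,-1)$. It normalizes $\mathrm{Spin}_6$, and by (E5) $g\,n\,g^{-1}=-n$ for $n=n_{\mathbb C^6}$. By (E5) again, $n$ is central in $\mathrm{Spin}_6=\mathrm{SL}_4$, and $n^2=(-1)^{15}=-1$, so $n$ acts on the standard representation by a scalar $\pm i$ and on its dual by the inverse scalar. The standard representation composed with conjugation by $g$ is an irreducible $4$-dimensional representation of $\mathrm{SL}_4$ on which $n$ acts by the inverse scalar, so it is the dual. (These two are the half-spin representations, which $g$ exchanges.) So $g\varphi(w)g^{-1}\in\mathrm{SL}_4$ has the eigenvalues of $\varphi(w)^{-1}$, and is $\mathrm{SL}_4$-conjugate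 to $-\varphi(w)=\varphi'(w)$.

**Step 5.** *They are not conjugate in $\mathrm{Spin}_8$, hence not in $\mathrm{Spin}_7$.* As a representation of $W_F$,
$$\mathbb C^8=1\oplus1\oplus\Lambda^2(Y_1\oplus Y_2)=1^2\oplus d^2\oplus U,$$
with $U$ irreducible of dimension $4$ and $d\ne1$; the three parts are orthogonal and nondegenerate. If $s\varphi s^{-1}=a\varphi$ with $s\in\mathrm{Spin}_8$, then $\bar s$ lies in the centralizer of $\bar\varphi$ in $\mathrm{SO}_8$,
$$C=\{(o_1,o_2,u)\in\mathrm O_2\times\mathrm O_2\times\{\pm1\}:\det o_1\det o_2=1\}.$$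
For $\bar s\in C$ with a lift $s$, $s\varphi(w)s^{-1}\varphi(w)^{-1}\in\{\pm1\}$ does not depend on the lift, and
$$\bar s\mapsto\bigl(w\mapsto s\varphi(w)s^{-1}\varphi(w)^{-1}\bigr)$$
is a homomorphism $C\to\mathrm{Hom}(W_F,\{\pm1\})$. By continuity it is trivial on $C^\circ=\mathrm{SO}_2\times\mathrm{SO}_2$. The group $C/C^\circ$ is generated by the classes of two elements. The first is $(1,1,-1)$, lifted by $n_U$; by (E5) it maps to $\det U=\det(Y_1)^2\det(Y_2)^2=d^4=1$. The second is $(r_1,r_2,1)$ with $r_i$ reflections; it is $-1$ on a nondegenerate plane on which $W_F$ acts by $1\oplus d$ and $1$ on the orthogonal complement, so by (E5) it maps to $d$. So the image is $\{1,d\}$, which does not contain $a$. This contradicts $s\varphi s^{-1}=a\varphi$.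

This proves Proposition 7, and with it (6)⇒(1). ∎

## 10. Strong acceptability of $\mathrm{GL}_n$, $\mathrm{GSp}_{2n}$, $\mathrm{SO}_{2n+1}$, $\mathrm{GSO}_4$ and $\mathrm G_2$

**Definition 9 (strongly acceptable).** A reductive group $H$ is *strongly acceptable* if condition 2 of Theorem 1 holds for it. In Sections 10 and 11, "locally conjugate" means the hypothesis of condition 2, for an arbitrary group $\Gamma$.

Example. A torus is strongly acceptable since characters separate points, and so is $\mathrm{GL}_n$, by the standard representation.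

**Lemma 8.** Let $\Gamma$ act linearly on $V$, and let $\mathsf b,\mathsf b'$ be nondegenerate bilinear forms on $V$, both symmetric or both alternating, with the same multiplier character $\lambda$ under $\Gamma$. Then there is $r\in\mathrm{GL}(V)$ commuting with $\Gamma$ such that $\mathsf b'(x,y)=\mathsf b(rx,ry)$. Consequently two homomorphisms to $\mathrm{GSp}(V,\mathsf b)$ (resp. $\mathrm{GO}(V,\mathsf b)$) with isomorphic $V$ and equal multipliers are conjugate by $\mathrm{Sp}(V)$ (resp. $\mathrm O(V)$).

*Proof.* Write $\mathsf b'(x,y)=\mathsf b(x,Ay)$ with $A$ invertible. From $\mathsf b(\gamma x,A\gamma y)=\mathsf b'(\gamma x,\gamma y)=\lambda(\gamma)\mathsf b(x,Ay)=\mathsf b(\gamma x,\gamma Ay)$ we see that $A$ commutes with $\Gamma$. As both forms have the same sign $\pm$ under exchange, $\mathsf b(x,Ay)=\pm\mathsf b'(y,x)=\pm\mathsf b(y,Ax)=\mathsf b(Ax,y)$, so $A$ is $\mathsf b$-self-adjoint. Let $r\in\mathbb C[A]$ with $r^2=A$, which exists as $A$ is invertible. Then $r$ is self-adjoint, commutes with $\Gamma$, and $\mathsf b(rx,ry)=\mathsf b(x,r^2y)=\mathsf b'(x,y)$.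

For the consequence, let $f\varphi f^{-1}=\varphi'$ and apply this to $\mathsf b'(x,y)=\mathsf b(fx,fy)$ for the action $\varphi$; its multiplier is that of $\varphi'$, which equals that of $\varphi$. Then $fr^{-1}$ is an isometry of $\mathsf b$, and it conjugates $\varphi$ to $\varphi'$. ∎

**Lemma 9.** $\mathrm{GL}_n$, $\mathrm{GSp}_{2n}$, $\mathrm{SO}_{2n+1}$, $\mathrm{GSO}_4$, $\mathrm G_2$ and tori are strongly acceptable.

*Proof.* Tori and $\mathrm{GL}_n$ are done. $\mathrm{GSp}_{2n}$ is Lemma 8, since the multiplier is an algebraic character and so agrees for locally conjugate homomorphisms. $\mathrm{SO}_{2n+1}$ follows from Lemma 8 and $\mathrm O_{2n+1}=\{\pm1\}\mathrm{SO}_{2n+1}$. For $\mathrm{SO}_{2n+1}$ only the isomorphism of the standard $(2n+1)$-dimensional representations is used.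

**The group $\mathrm{GSO}_4$.** *The point is to correct an element of $\mathrm O_4\setminus\mathrm{SO}_4$ by one of determinant $-1$ commuting with $\varphi$.* Realize the group as $(\mathrm{GL}_2\times\mathrm{GL}_2)/\mathbb C^\times$ acting on $M_2(\mathbb C)$ by $m\mapsto xmy^{-1}$, with quadratic form $\det$ and multiplier $\det(x)\det(y)^{-1}$. Let $\mathrm{pr}_\pm:\mathrm{GSO}_4\to\mathrm{PGL}_2\cong\mathrm{SO}_3$ be $(x,y)\mapsto x$, resp. $y$. The adjugate $\iota(m)=\operatorname{tr}(m)-m$ is an isometry equal to $1$ on scalars and $-1$ on $\mathfrak{sl}_2$, so $\det\iota=-1$, and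
$$\iota(xmy^{-1})=\det(x)\det(y)^{-1}\,y\,\iota(m)\,x^{-1}.$$
So conjugation by $\iota$ interchanges $\mathrm{pr}_+$ and $\mathrm{pr}_-$.

Let $\varphi,\varphi'$ be locally conjugate. By Lemma 8, $\varphi'=g\varphi g^{-1}$ with $g\in\mathrm O_4$. If $g\in\mathrm{SO}_4$ we are done, so suppose $g\in\mathrm{SO}_4\,\iota$. Then $\mathrm{pr}_+\varphi'\cong\mathrm{pr}_-\varphi$ as $3$-dimensional representations, while $\mathrm{pr}_+\varphi'\cong\mathrm{pr}_+\varphi$ by local conjugacy. So $\mathrm{pr}_+\varphi\cong\mathrm{pr}_-\varphi$, and by the case of $\mathrm{SO}_3$ there is $x_0\in\mathrm{SL}_2$ with $x_0(\mathrm{pr}_+\varphi)x_0^{-1}=\mathrm{pr}_-\varphi$. Let $k\in\mathrm{SO}_4$ be the class of $(x_0,1)$ and $\varphi_1=k\varphi k^{-1}$. Then $\mathrm{pr}_+\varphi_1=\mathrm{pr}_-\varphi=\mathrm{pr}_-\varphi_1$. So each $\varphi_1(\gamma)$ acts by $m\mapsto z\,xmx^{-1}$ for some $z\in\mathbb C^\times$, $x\in\mathrm{GL}_2$. This preserves the scalars and $\mathfrak{sl}_2$, so $\iota$ commutes with $\varphi_1$. Hence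
$$\varphi'=(gk^{-1})\varphi_1(gk^{-1})^{-1}=(gk^{-1}\iota)\varphi_1(gk^{-1}\iota)^{-1}=(gk^{-1}\iota k)\,\varphi\,(gk^{-1}\iota k)^{-1},$$
and $gk^{-1}\iota k$ has determinant $(-1)(-1)=1$, so it lies in $\mathrm{SO}_4$.

**The group $\mathrm G_2$.** For finite $\Gamma$ this is due to Larsen, Israel J. Math. 88 (1994), and Griess, Invent. Math. 121 (1995). Here is a proof for arbitrary $\Gamma$, in which $\mathrm G_2$ is the stabilizer of a spinor.

**Step 1.** *We set up spinors and prove the two facts we need.* Let $V=\mathbb C^7$ with nondegenerate quadratic form $Q$ and its polarization $Q(v,v')$, $Q(v,v)=Q(v)$. Let $S$ be the $8$-dimensional spin representation of $\mathrm{Spin}_7$, extended to a module over the Clifford algebra of $V$ (with $v^2=Q(v)$). Let $q$ be the $\mathrm{Spin}_7$-invariant nondegenerate quadratic form on $S$, with bilinear form $B$, $B(s,s)=q(s)$.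

*(S2) If $q(s)=1$, then $v\mapsto vs$ is an injective $\mathrm{Stab}(s)$-equivariant map $V\to S$ with image $s^\perp$, and $B(vs,v's)=-Q(v,v')$.* Recall $\Lambda^2S=V\oplus\Lambda^2V$ and $\mathrm{Sym}^2S=1\oplus\Lambda^3V$. So $V$ occurs in $\mathrm{End}\,S\cong S\otimes S$ only in the skew part, and each $v\in V$ acts on $S$ by a $B$-skew operator. Hence $B(vs,s)=0$. Also $B(vs,v's)=-B(vv's,s)$, and exchanging $v,v'$ and averaging,
$$B(vs,v's)=-\tfrac12B((vv'+v'v)s,s)=-Q(v,v').$$
As $Q$ is nondegenerate, $v\mapsto vs$ is injective; its image lies in $s^\perp$, and both spaces have dimension $7$. Equivariance is $g(vs)=(\bar gv)(gs)$.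

*(S1) $\mathrm{Spin}_7$ is transitive on $\{q=1\}$, and the stabilizer of a point is a group $\mathrm G_2$ which maps isomorphically onto a subgroup of $\mathrm{SO}_7$.* This is standard; the identification of the stabilizer with $\mathrm G_2$ we quote, and its map to $\mathrm{SO}_7$ is injective because $-1$ fixes no nonzero spinor. Transitivity can be seen from (S2) as follows. The Lie algebra $\mathfrak{spin}_7$ is spanned by the products $vv'$ with $v\perp v'$, and $\mathfrak{spin}_7s\subset s^\perp$ when $q(s)=1$. Suppose $0\ne ws\in s^\perp$ ($w\in V$) is orthogonal to $\mathfrak{spin}_7s$. Choose $v\perp w$ with $Q(v)\ne0$, possible since the $6$-dimensional space $w^\perp$ is not totally isotropic. Then $vw\in\mathfrak{spin}_7$, so $vws\in s^\perp$ and $vws=w's$ for some $w'\in V$. For every $v'\perp v$,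
$$-Q(w',v')=B(vws,v's)=-B(ws,vv's)=0.$$
So $w'=cv$ with $c\in\mathbb C$, and $vws=cvs$. Multiplying by $v$ and dividing by $Q(v)$ gives $ws=cs$. As $B(ws,s)=0$ and $q(s)=1$, $c=0$ and $ws=0$, a contradiction. So $\mathfrak{spin}_7s=s^\perp$ is the whole tangent space of $\{q=1\}$ at $s$; all orbits on $\{q=1\}$ are open, and $\{q=1\}$ is connected, so there is one orbit.

Let $\mathrm G_2=\mathrm{Stab}(s_0)$ with $q(s_0)=1$. By (S2), $S|_{\mathrm G_2}=1\oplus V$.

**Step 2.** *We conjugate $\varphi'$ to $\varphi$ inside $\mathrm{Spin}_7$.* Let $\varphi,\varphi':\Gamma\to\mathrm G_2$ be locally conjugate. By the case of $\mathrm{SO}_7$ there are $h\in\mathrm{Spin}_7$ and a homomorphism $\chi:\Gamma\to\{\pm1\}$ with $h\varphi'h^{-1}=\chi\varphi$. Then $S\circ\varphi\cong S\circ\varphi'\cong\chi\otimes(S\circ\varphi)$, and $1\subset S\circ\varphi$, so $\chi\subset1\oplus V\circ\varphi$. If $\chi\ne1$, the $\chi$-isotypic part of the semisimple orthogonal representation $V\circ\varphi$ is nonzero, and it is nondegenerate because $\chi$ is self-dual. Pick a non-isotropic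 $u$ in it and let $n=n_{u^\perp}$. By (E5), $\varphi n\varphi^{-1}=\det(\varphi|_{u^\perp})\,n=\chi n$, since $\det(\varphi|_V)=1$. Hence $n^{-1}\varphi n=\chi\varphi$, and
$$(n^{-1}h)\varphi'(n^{-1}h)^{-1}=\chi\, n^{-1}\varphi n=\varphi.$$
Replacing $h$ by $n^{-1}h$, we may assume $h\varphi'h^{-1}=\varphi$.

**Step 3.** *We reduce to moving one fixed spinor to another.* $\varphi(\Gamma)$ fixes $s_0$, and it fixes $s_1=hs_0$, because $\varphi(\gamma)hs_0=h\varphi'(\gamma)s_0=hs_0$. Both have $q=1$. Let $C=C_{\mathrm{Spin}_7}(\varphi(\Gamma))$. It suffices to find $k\in C$ with $ks_1=s_0$, for then $kh\in\mathrm{Stab}(s_0)=\mathrm G_2$ and $kh$ conjugates $\varphi'$ to $\varphi$.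

**Step 4.** *We show that $C$ is transitive on the fixed spinors with $q=1$.* Let $\Gamma$ act on $S$ through $\varphi$ and let $\mathcal Q=\{s\in S^\Gamma:q(s)=1\}$, on which $C$ acts. By (S2), $S^\Gamma=\mathbb Cs_0\perp V^\Gamma s_0$. It is nondegenerate, being the space of invariants of a semisimple orthogonal representation. If $V^\Gamma=0$, then $\mathcal Q=\{\pm s_0\}$ and $-1\in C$ suffices. If $V^\Gamma\ne0$, then $\dim S^\Gamma\ge2$ and $\mathcal Q$ is connected, so it is enough that all $C$-orbits on $\mathcal Q$ are open. For $s\in\mathcal Q$ the map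
$$\mathfrak{spin}_7\to T_s\{q=1\}=s^\perp,\qquad X\mapsto Xs,$$
is surjective by transitivity, and it is $\Gamma$-equivariant because $\Gamma$ fixes $s$. As $\mathfrak{spin}_7$ is the restriction of an algebraic representation to $\mathrm G_2$, it is a semisimple $\Gamma$-module, so taking invariants is exact on it. Therefore
$$\mathrm{Lie}\,C=(\mathfrak{spin}_7)^\Gamma\longrightarrow(s^\perp)^\Gamma=T_s\mathcal Q$$
is surjective, and the orbit $Cs$ is open in $\mathcal Q$. ∎

## 11. From the factors of $H_{der}$ to $H$

*It remains to prove (1)⇒(2): we embed $H$ into a product of strongly acceptable groups in such a way that conjugacy there comes from $H$.*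

**Step 1.** *We construct the embedding.* Let $H_{der}=\prod H_i$ with $H_i$ in the list of Definition 6. Let $T=Z(H)^\circ$ and $C_0=H_{der}\cap T$, a finite group; $H=H_{der}T$. Put
$$\tilde H_i=\mathrm{GL}_n,\ \mathrm{GSp}_{2n},\ \mathrm{GSO}_4,\ \mathrm{SO}_{2n+1},\ \mathrm G_2\quad\text{for}\quad H_i=\mathrm{SL}_n,\ \mathrm{Sp}_{2n},\ \mathrm{SO}_4,\ \mathrm{SO}_{2n+1},\ \mathrm G_2$$
respectively. We have $C_0\subset\prod Z(H_i)$, and each $Z(H_i)$ is a group of scalar matrices, trivial in the last two cases. The character $C_0\to Z(H_i)\subset\mathbb C^\times$, $c\mapsto c_i$ (here $c_i$ is the $i$-th coordinate of $c$), extends to an algebraic character $\chi_i$ of the torus $T$; take $\chi_i=1$ if $Z(H_i)=1$. Define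
$$j:H\to M:=\prod\tilde H_i\times T/C_0,\qquad j(ht)=\bigl((h_i\chi_i(t))_i,\ t\bmod C_0\bigr)\qquad(h\in H_{der},\ t\in T).$$
It is well defined: for $c\in C_0$, replacing $(h,t)$ by $(hc,c^{-1}t)$ changes $h_i\chi_i(t)$ by the factor $c_i\chi_i(c)^{-1}=1$. It is an algebraic homomorphism since $T$ and the scalars $\chi_i(t)$ are central. It is injective: if $j(ht)=1$, then $t\in C_0$ and $h_it_i=1$ for all $i$, so $h=t^{-1}$ and $ht=1$.

Example: for $H=\mathrm{GL}_2$ we have $H_{der}=\mathrm{SL}_2$, $T=\mathbb C^\times$, $C_0=\{\pm1\}$; with $\chi(t)=t$, $j$ sends $g$ to $(g,t\bmod\{\pm1\})$, where $t^2=\det g$.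

**Step 2.** *We apply Lemma 9 and return to $H$.* Let $\varphi,\varphi':\Gamma\to H$ satisfy the hypothesis of condition 2. Algebraic representations of $\tilde H_i$ and $T/C_0$ pull back to $H$ along $j$, so the components of $j\varphi,j\varphi'$ are locally conjugate. By Lemma 9, $j\varphi$ and $j\varphi'$ are conjugate by some $m=((m_i),\bar t)\in M$. As $\tilde H_i=H_i\cdot(\text{scalars in }\tilde H_i)$ and $T/C_0$ is commutative, we may take $m_i\in H_i$ and $\bar t=1$, that is, $m=j(h)$ with $h=(m_i)\in H_{der}$. By injectivity of $j$, $\varphi'=h\varphi h^{-1}$. This proves (1)⇒(2). With (6)⇒(1) from Section 9 and the easy implications (2)⇒(3)⇒(6), (2)⇒(4)⇒(5)⇒(6) of Section 5, Theorem 1 and Corollary 2 are proved. ∎
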